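\title{Order-preserving braids with prescribed permutation}

\begin{abstract}
A braid on $m$ strands is order-preserving if its Artin action on the free group $F_m$ preserves some bi-invariant total order. We show that the braid $(\sigma_1\sigma_2^{-1})^2\sigma_3\in B_4$ is order-preserving and that its underlying permutation is a $4$-cycle, so order-preserving braids with one cycle exist on an even number of strands. More generally, every permutation in $S_m$ underlies an order-preserving braid in $B_m$, with the single exception of the transposition in $S_2$. The tool is a sufficient condition on the Burau matrix: each irreducible factor of the reduced characteristic polynomial over $\mathbb{R}(t)$ should have one positive root in a field of real Laurent series in which $t$ is positive.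
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $B_m$ be the braid group on $m$ strands, with standard generators $\sigma_1,\dots,\sigma_{m-1}$. It is the mapping class group of the $m$-punctured disk, and it acts on the fundamental group $F_m=\langle x_1,\dots,x_m\rangle$ of that disk by the \emph{Artin action}
\[
\sigma_i:\quad x_i\mapsto x_ix_{i+1}x_i^{-1},\qquad x_{i+1}\mapsto x_i,\qquad x_j\mapsto x_j\quad(j\ne i,i+1).
\]
A \emph{bi-order} on a group is a total order $\prec$ invariant under left and right multiplication. Free groups have bi-orders. A braid $\beta\in B_m$ is \emph{order-preserving} if there is a bi-order $\prec$ on $F_m$ such that $g\prec h$ implies $\beta(g)\prec\beta(h)$. Inner automorphisms preserve every bi-order, so the property depends only on the outer automorphism induced by $\beta$. The \emph{underlying permutation} of $\beta$ is its image under the homomorphism $B_m\to S_m$, $\sigma_i\mapsto(i\ \,i+1)$; it \emph{has one cycle} if it is an $m$-cycle. We answer the following question from \cite{JL}.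

\medskip
\noindent\textbf{Question.} \emph{Are there an integer $n\ge1$ and an order-preserving braid $\beta\in B_{2n}$ whose underlying permutation is a $2n$-cycle?}

\subsection{The first cases, and a guess}\label{sub:guess}

A braid acts on the abelianization $\mathbb{Z}^m$ of $F_m$ by permuting the basis according to its underlying permutation. A pure braid acts trivially there, and it preserves the bi-orders built from the lower central series of $F_m$ (Example~\ref{ex:pure}). A nontrivial permutation destroys this construction at its first step, because an order-preserving bijection $\pi$ of finite order $N$ is the identity: $v\prec\pi v$ would give $v\prec\pi v\prec\dots\prec\pi^Nv=v$, and $\pi v\prec v$ would give the reverse chain. If $\beta$ has one cycle, then a homomorphism from $F_m$ onto an ordered abelian group on which $\beta$ induces an order-preserving map must therefore send all $x_i$ to the same element. It factors through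
\[
\varepsilon:F_m\to\mathbb{Z},\qquad x_i\mapsto1 .
\]
One is thus led to order $F_m$ first by $\varepsilon$ and then to order $K=\ker\varepsilon$. The abelianization of $K$ is a free $\mathbb{Z}[t^{\pm1}]$-module of rank $m-1$. On it $t$ acts as conjugation by a generator, and $\beta$ acts through the Burau representation with determinant $(-t)^e$, where $e$ is the exponent sum of $\beta$ (Section~\ref{sec:burau}). Conjugation preserves a bi-order, so $t$ should behave like a positive number.

For $m=2$ the module has rank one, a braid with one cycle acts on it as $(-t)^e$ with $e$ odd, and the sign is fatal.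

\begin{proposition}\label{prop:two}
No braid in $B_2$ with underlying permutation $(1\,2)$ is order-preserving.
\end{proposition}

\begin{proof}
Such a braid is $\sigma_1^e$ with $e$ odd. The automorphism $\sigma_1^2$ sends $x_1$ to $(x_1x_2)x_1(x_1x_2)^{-1}$ and $x_2$ to $x_1x_2x_1^{-1}=(x_1x_2)x_2(x_1x_2)^{-1}$, so it is inner, and $\sigma_1^e$ preserves the same bi-orders as $\sigma_1$. Suppose that $\sigma_1$ preserves $\prec$. If $x_1\prec x_2$, then $x_1x_2x_1^{-1}\prec x_1$, and conjugating by $x_1^{-1}$ gives $x_2\prec x_1$. If $x_2\prec x_1$, then $x_1\prec x_1x_2x_1^{-1}$, and conjugating gives $x_1\prec x_2$. Both cases are contradictory.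
\end{proof}

The same sign appears for every even $m$. An $m$-cycle is then an odd permutation, so $e$ is odd and $(-t)^e<0$ for every real $t>0$. A real matrix with negative determinant has a negative eigenvalue, since its nonreal eigenvalues come in conjugate pairs. Hence no criterion that asks all Burau eigenvalues to be positive applies to a braid with one cycle on an even number of strands, and one might guess that the answer to the question is no.

\subsection{Results}

The answer is yes, and $B_2$ is the only exception.

\begin{theorem}\label{thm:four}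
The braid $(\sigma_1\sigma_2^{-1})^2\sigma_3\in B_4$ is order-preserving, and its underlying permutation is a $4$-cycle.
\end{theorem}

\begin{theorem}\label{thm:cycle}
For every $m\ge3$ the braid $\beta_m=(\sigma_1\sigma_2^{-1})^2\sigma_3\sigma_4\cdots\sigma_{m-1}\in B_m$ is order-preserving, and its underlying permutation is an $m$-cycle. Hence $B_m$ contains an order-preserving braid with one cycle if and only if $m\ne2$.
\end{theorem}

In particular such braids exist in $B_{2n}$ exactly when $n\ge2$.

\begin{theorem}\label{thm:perm}
A permutation $\pi\in S_m$ is the underlying permutation of some order-preserving braid in $B_m$ if and only if $(m,\pi)\ne(2,(1\,2))$.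
\end{theorem}

All three theorems rest on one criterion. The \emph{Burau homomorphism} $\psi:B_m\to GL_m(\mathbb{Z}[t^{\pm1}])$ is given by
\[
\psi(\sigma_i)=I_{i-1}\oplus\begin{pmatrix}1-t&t\\1&0\end{pmatrix}\oplus I_{m-i-1}.
\]
The rows of each $\psi(\sigma_i)$ sum to $1$, so the same holds for every $\psi(\beta)$, and
\[
\det(X-\psi(\beta))=(X-1)\,p_\beta(X)
\]
with $p_\beta\in\mathbb{Z}[t^{\pm1}][X]$ monic of degree $m-1$. If $L$ is an ordered field, then the field $L((u))$ of Laurent series is ordered by calling a nonzero series positive when its lowest-order coefficient is positive in $L$.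

\begin{definition}\label{def:positive}
Let $q\in\mathbb{R}(t)[X]$ be monic and irreducible. A \emph{positive branch} of $q$ is an $\mathbb{R}$-algebra homomorphism $\theta:\mathbb{R}(t)[X]/(q)\to\mathbb{R}((u))$ with $\theta(t)>0$ and $\theta(X)>0$. A braid $\beta$ is \emph{Burau-positive} if every monic irreducible factor of $p_\beta$ in $\mathbb{R}(t)[X]$ has a positive branch.
\end{definition}

Concretely, a positive branch is a pair of positive series $\hat t,\hat\lambda\in\mathbb{R}((u))$, with $\hat t$ not constant, such that $q(\hat t,\hat\lambda)=0$. Indeed, an element of $\mathbb{R}((u))$ algebraic over $\mathbb{R}$ generates a copy of $\mathbb{R}$ or of $\mathbb{C}$, and an ordered field contains no square root of $-1$. A nonconstant $\hat t$ is therefore transcendental, $t\mapsto\hat t$ embeds $\mathbb{R}(t)$, and $X\mapsto\hat\lambda$ extends the embedding.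

\begin{theorem}\label{thm:criterion}
Every Burau-positive braid is order-preserving.
\end{theorem}

The condition asks for one positive root of each irreducible factor, and it places no restriction on the other roots. For $\sigma_1^e\in B_2$ with $e$ odd, the polynomial is $X+t^e$, which has no positive branch. We do not claim that Burau-positivity is necessary for a braid to be order-preserving.

Section~\ref{sec:burau} identifies the action on the abelianization of $K$. Section~\ref{sec:idea} reduces the problem to ordering tensor powers and shows on three strands why one positive root suffices, and Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}. Section~\ref{sec:four} proves Theorem~\ref{thm:four} by a direct computation with a cubic. Sections~\ref{sec:tail}--\ref{sec:perm} treat all $m$. Throughout, $s=t^{-1}$, $\Lambda=\mathbb{Z}[t^{\pm1}]$ and $[f,g]=fgf^{-1}g^{-1}$.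

\section{The Burau module}\label{sec:burau}

Let $F=F_m$, $K=\ker\varepsilon$ and $A=K/[K,K]$. Each $\sigma_i$ sends generators to conjugates of generators, so $\varepsilon\beta=\varepsilon$ for every braid $\beta$, and $\beta$ acts on $K$ and on $A$.

\begin{proposition}\label{prop:module}
Let $t$ act on $A$ as conjugation by $x_m$. Then $A$ is a free $\Lambda$-module of rank $m-1$, conjugation by $f\in F$ acts on $A$ as $t^{\varepsilon(f)}$, and every braid $\beta$ acts on $A$ by a $\Lambda$-linear automorphism with characteristic polynomial $p_\beta$.
\end{proposition}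

\begin{proof}
Put $z_i=x_ix_m^{-1}$ for $i<m$. Then $z_1,\dots,z_{m-1},x_m$ is a basis of $F$, with $\varepsilon(z_i)=0$ and $\varepsilon(x_m)=1$. The cover of the corresponding wedge of circles with fundamental group $K$ is a line with $m-1$ loops at each integer point, so $K$ is free on the elements $x_m^jz_ix_m^{-j}$ ($j\in\mathbb{Z}$, $i<m$). Thus $A$ has the $\mathbb{Z}$-basis $t^j[z_i]$ and the $\Lambda$-basis $[z_i]$. Every $f\in F$ is $gx_m^{\varepsilon(f)}$ with $g\in K$, and conjugation by $g$ is trivial on $A$; this gives the second claim.

To compute the action of a braid we embed $A$ in the module $\Lambda^m$ of row vectors. Let $D:F\to\Lambda^m$ be the unique map with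
\[
D(fg)=D(f)+t^{\varepsilon(f)}D(g),\qquad D(x_i)=e_i ;
\]
note that $D(x_i^{-1})=-se_i$. On $K$ the map $D$ is a homomorphism, and $D(x_mgx_m^{-1})=e_m+tD(g)-e_m=tD(g)$ for $g\in K$. Hence $D$ induces a $\Lambda$-linear map $A\to\Lambda^m$ with $[z_i]\mapsto e_i-e_m$, which is an isomorphism onto the submodule $\Lambda^m_0$ of vectors with coordinate sum $0$.

Let $\phi\in\operatorname{Aut}(F)$ satisfy $\varepsilon\phi=\varepsilon$, and let $\Phi$ be the $\Lambda$-linear map $e_i\mapsto D(\phi(x_i))$. The maps $D\phi$ and $\Phi D$ both satisfy the product rule above and agree on the $x_i$, so they are equal. Hence $\phi$ acts on $A\cong\Lambda^m_0$ as the restriction of $\Phi$. For $\phi=\sigma_i$ we have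
\[
D(x_ix_{i+1}x_i^{-1})=e_i+te_{i+1}-t^2se_i=(1-t)e_i+te_{i+1},\qquad D(x_i)=e_i,
\]
so $\Phi$ is right multiplication by $\psi(\sigma_i)$.

For a word in the $\sigma_i^{\pm1}$, the map $\Phi$ is right multiplication by the product of the generator matrices, in the order of the word or in the reverse order, depending on the convention for composing automorphisms. The convention does not matter. With $\Delta=\operatorname{diag}(t,t^2,\dots,t^m)$, conjugation by $\Delta$ multiplies the entry in position $(a,b)$ by $t^{a-b}$, so $\Delta\psi(\sigma_i)\Delta^{-1}=\psi(\sigma_i)^T$. Therefore the transpose of one product is conjugate by $\Delta$ to the other, and both have characteristic polynomial $(X-1)p_\beta$. Finally, the rows sum to $1$, so $\Phi$ acts trivially on $\Lambda^m/\Lambda^m_0\cong\Lambda$, and the characteristic polynomial on $\Lambda^m_0$ is $p_\beta$.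
\end{proof}

Reversing a word inverts the underlying permutation, so its cycle type is also independent of conventions. We compute $\psi(\beta)$ in the order of the word. The block of $\psi(\sigma_i^{-1})$ is $\begin{pmatrix}0&1\\s&1-s\end{pmatrix}$, and $\det\psi(\sigma_i)=-t$.

Two standard facts will be used to verify Burau-positivity. The first restricts the factors of $p_\beta$, and the second produces branches.

\begin{lemma}\label{lem:factors}
Let $\beta\in B_m$ have exponent sum $e$. Then $p_\beta(0)=(-1)^{m-1}(-t)^e$. Every monic factor $q$ of $p_\beta$ in $\mathbb{R}(t)[X]$ lies in $\mathbb{R}[t^{\pm1}][X]$, and $q(0)=ct^j$ with $c\in\mathbb{R}^*$ and $j\in\mathbb{Z}$. In particular every root of $p_\beta$ in $\mathbb{R}(t)$ has the form $ct^j$.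
\end{lemma}

\begin{proof}
Setting $X=0$ gives $-p_\beta(0)=(-1)^m\det\psi(\beta)=(-1)^m(-t)^e$. The ring $\mathbb{R}[t^{\pm1}]$ is a principal ideal domain with fraction field $\mathbb{R}(t)$. By Gauss's lemma, if $p_\beta=q\tilde q$ with $q,\tilde q$ monic over $\mathbb{R}(t)$, then both have coefficients in $\mathbb{R}[t^{\pm1}]$. Thus $q(0)$ divides the unit $p_\beta(0)$, and the units of $\mathbb{R}[t^{\pm1}]$ are the monomials $ct^j$.
\end{proof}

\begin{lemma}[Hensel's lemma]\label{lem:hensel}
Let $L$ be a field, let $f\in L[[u]][Y]$, and let $\bar f\in L[Y]$ be its reduction at $u=0$. If $y_0\in L$ is a simple root of $\bar f$, then $f$ has a root in $L[[u]]$ with constant term $y_0$.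
\end{lemma}

We write $1+\cdots$ for a power series with constant term $1$.

\section{From the abelianization to the group}\label{sec:idea}

A bi-order is determined by its \emph{positive cone} $\mathcal P=\{g:1\prec g\}$, through the rule $g\prec h\Leftrightarrow g^{-1}h\in\mathcal P$. A subset $\mathcal P$ arises in this way if and only if it is closed under products and conjugation and the group is the disjoint union of $\mathcal P$, $\mathcal P^{-1}$ and $\{1\}$. An automorphism $\phi$ preserves the order if and only if $\phi(\mathcal P)\subseteq\mathcal P$. On an abelian group, ``order'' means bi-order.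

An order on $A$ compares elements of $K$ only modulo $[K,K]$. To go deeper we use the lower central series $K_1=K$, $K_{d+1}=[K,K_d]$. For a free group $K$ of any rank with abelianization $A$, theorems of Magnus and Witt \cite[Ch.~5]{MKS} state that $\bigcap_dK_d=1$, and that $\bigoplus_dK_d/K_{d+1}$, with the bracket induced by commutators, is the free Lie ring on $A$, which embeds in the tensor ring $\bigoplus_dA^{\otimes d}$ with the bracket $ab-ba$. Here $\otimes=\otimes_{\mathbb{Z}}$. This gives injective homomorphisms
\[
\mu_d:K_d/K_{d+1}\to A^{\otimes d},\qquad [g_1,[g_2,\dots,[g_{d-1},g_d]\dots]]\mapsto[\bar g_1,[\bar g_2,\dots,[\bar g_{d-1},\bar g_d]\dots]],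
\]
where $\bar g$ is the class of $g$ in $A$. These commutators generate $K_d/K_{d+1}$, so an automorphism $\phi$ of $K$ inducing $\bar\phi$ on $A$ satisfies $\mu_d\phi=\bar\phi^{\otimes d}\mu_d$.

\begin{lemma}\label{lem:lcs}
Let $K$ be a free group with abelianization $A$, and let $\Sigma$ be a set of automorphisms of $K$. Suppose that for each $d\ge1$ the group $A^{\otimes d}$ has an order preserved by $\bar\phi^{\otimes d}$ for all $\phi\in\Sigma$. Then $K$ has a bi-order preserved by all $\phi\in\Sigma$.
\end{lemma}

\begin{proof}
Each $g\ne1$ lies in $K_d\setminus K_{d+1}$ for a unique $d$, its \emph{depth}. Call $g$ positive if $\mu_d(g)$ is positive. Since $\mu_d(g)\ne0$ and $\mu_d(g^{-1})=-\mu_d(g)$, exactly one of $g,g^{-1}$ is positive. Let $g,h$ be positive, and let $d$ be the smaller of their depths. Then $\mu_d(gh)=\mu_d(g)+\mu_d(h)$ is a sum of two positive elements, or of a positive element and $0$; so $gh$ has depth $d$ and is positive. Conjugation by $K$ acts trivially on $K_d/K_{d+1}$, and $\phi\in\Sigma$ preserves depth and acts by $\bar\phi^{\otimes d}$.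
\end{proof}

\begin{example}\label{ex:pure}
Apply the lemma to $F_m$ itself and a pure braid $\beta$. Then $\bar\beta$ is the identity, and the tensor powers of $\mathbb{Z}^m$ are free abelian, so they can be ordered lexicographically. Thus pure braids are order-preserving.
\end{example}

The next example shows that one positive root of an irreducible polynomial is enough to order the abelianization, and that it is in general not enough to order the tensor powers.

\begin{example}\label{ex:fib}
Let $\phi$ be the automorphism $x\mapsto xy$, $y\mapsto x$ of the free group on $x,y$. On $\mathbb{Z}^2$ it has characteristic polynomial $X^2-X-1$, irreducible over $\mathbb{Q}$, with a positive root $\tau$ and a negative root. The embedding $\mathbb{Z}^2\to\mathbb{R}$, $\bar x\mapsto\tau$, $\bar y\mapsto1$, turns $\bar\phi$ into multiplication by $\tau$, so $\bar\phi$ preserves an order although its determinant is $-1$. Yet $\phi$ preserves no bi-order of the free group, since $\phi([x,y])=[xy,x]=x[x,y]^{-1}x^{-1}$. The negative root, invisible in $\mathbb{Q}(\tau)\subset\mathbb{R}$, reappears in the tensor square: $\mathbb{Q}(\tau)\otimes_{\mathbb{Q}}\mathbb{Q}(\tau)\cong\mathbb{Q}(\tau)\times\mathbb{Q}(\tau)$,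 and $\tau\otimes\tau$ corresponds to $(\tau^2,-1)$.
\end{example}

For braids the outcome is different, and the smallest case already shows why.

\begin{example}\label{ex:delta3}
Let $\delta_3=\sigma_1^{-1}\sigma_2^2\in B_3$, whose permutation is a transposition. Put $b=1-t+t^2$. The square of the block of $\psi(\sigma_2)$ is $\begin{pmatrix}b&t-t^2\\1-t&t\end{pmatrix}$, and
\begin{equation}\label{eq:Wdelta}
\psi(\delta_3)=\begin{pmatrix}0&b&t-t^2\\s&(1-s)b&(1-s)(t-t^2)\\0&1-t&t\end{pmatrix}.
\end{equation}
Since $sb=s-1+t$, the trace is $b-s+1$. By Lemma~\ref{lem:factors} the constant term of $p_{\delta_3}$ is $-t$, so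
\[
p:=p_{\delta_3}=X^2-(b-s)X-t .
\]
Substituting $X=t^2Y$ gives $sp=t^3Y^2+(1-t+t^2-t^3)Y-1$, which reduces to $Y-1$ at $t=0$. By Hensel's lemma $p$ has a positive root $\lambda=t^2(1+\cdots)$ in $\mathbb{R}((t))$, and the other root $-t/\lambda=-s(1+\cdots)$ is negative. If $p$ were reducible, its roots would be monomials by Lemma~\ref{lem:factors}, hence $t^2$ and $-s$; but $t^2-s\ne b-s$. So $p$ is irreducible, and $\delta_3$ is Burau-positive with $\hat t=u$, $\hat\lambda=\lambda(u)$.

The space $\mathbb{R}(t)\otimes_\Lambda A$ is one-dimensional over the field $E=\mathbb{R}(t)[X]/(p)$, with $X$ acting as $\delta_3$. Hence $A\subset E\subset\mathbb{R}((u))$, conjugation by $x_3$ acts as multiplication by $u>0$, and $\delta_3$ acts as multiplication by $\lambda(u)>0$. So far this is Example~\ref{ex:fib} with $\mathbb{R}(t)$ in place of $\mathbb{Q}$. The tensor square over $\mathbb{R}(t)$ would again split as $E\times E$, with $X\otimes X$ corresponding to $(X^2,-t)$. But $K_2/K_3$ lies in the tensor square of $A$ over $\mathbb{Z}$, not over $\Lambda$, and there each factor carries its own variable: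
\[
K_2/K_3\subset A\otimes_{\mathbb{Z}}A\subset E\otimes_{\mathbb{R}}E\subset\mathbb{R}((u_1))((u_2))
\]
(the inclusions are justified in Section~\ref{sec:criterion}). The right-hand side is an ordered field, and the two automorphisms act as multiplication by the positive elements $u_1u_2$ and $\lambda(u_1)\lambda(u_2)$. The negative root never appears.
\end{example}

\section{Proof of the criterion}\label{sec:criterion}

We first build the ordered fields that receive the tensor powers. Let $\Omega_0=\mathbb{R}$ and $\Omega_d=\Omega_{d-1}((u_d))$, ordered inductively by the lowest-order coefficient.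

\begin{lemma}\label{lem:tensor}
The map $\mathbb{R}((u))^{\otimes_{\mathbb{R}}d}\to\Omega_d$, $f_1\otimes\dots\otimes f_d\mapsto f_1(u_1)\cdots f_d(u_d)$, is an injective ring homomorphism. If all $f_i$ are positive, then the image of $f_1\otimes\dots\otimes f_d$ is positive.
\end{lemma}

\begin{proof}
Tensoring over a field preserves injectivity, so by induction it suffices to show that $\Omega_{d-1}\otimes_{\mathbb{R}}\mathbb{R}((u_d))\to\Omega_{d-1}((u_d))$ is injective. Write an element of the kernel as $\sum_il_i\otimes f_i$ with the $l_i\in\Omega_{d-1}$ linearly independent over $\mathbb{R}$ and $f_i=\sum_nf_{i,n}u_d^n$. The coefficient of $u_d^n$ in the image is $\sum_il_if_{i,n}=0$, so all $f_{i,n}$ vanish. For the second claim, $f_i(u_i)$ is positive in $\Omega_i$ because its lowest-order coefficient is a positive real number, the inclusion $\Omega_i\subset\Omega_d$ preserves positivity, and a product of positive elements of an ordered field is positive.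
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\beta$ be Burau-positive. Let $V=\mathbb{R}(t)\otimes_\Lambda A$, and make $V$ an $\mathbb{R}(t)[X]$-module by letting $X$ act as $\beta$. In Example~\ref{ex:delta3} this module was simple. In general $p_\beta$ has several factors, each with its own branch, and $V$ need not be semisimple, so we choose a composition series
\[
0=V_0\subset V_1\subset\dots\subset V_r=V .
\]
Each quotient $V_j/V_{j-1}$ is isomorphic to a field $E_j=\mathbb{R}(t)[X]/(q_j)$, where $q_j$ is a monic irreducible factor of the characteristic polynomial $p_\beta$ (Proposition~\ref{prop:module}). Let $\theta_j:E_j\to\mathbb{R}((u))$ be a positive branch. It is injective because $E_j$ is a field.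

\emph{Step 1: an order on $V^{\otimes d}$ preserved by $t^{\otimes d}$ and $X^{\otimes d}$.} In this step tensor products are over $\mathbb{R}$. For a tuple $J=(j_1,\dots,j_d)\in\{1,\dots,r\}^d$ put $E_J=E_{j_1}\otimes\dots\otimes E_{j_d}$. The maps $\theta_j$ are injective and $\mathbb{R}$-linear, so their tensor product followed by the map of Lemma~\ref{lem:tensor} is an injective ring homomorphism $E_J\to\Omega_d$, under which $t\otimes\dots\otimes t$ and $X\otimes\dots\otimes X$ have positive images. The order on $E_J$ pulled back from $\Omega_d$ is therefore preserved by multiplication by these two elements.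

It remains to assemble the $E_J$ into an invariant filtration of $V^{\otimes d}$. Order the tuples lexicographically and put
\[
V_I=V_{i_1}\otimes\dots\otimes V_{i_d},\qquad \mathcal F_J=\sum_{I\le J}V_I,\qquad \mathcal F_{<J}=\sum_{I<J}V_I .
\]
These subspaces are invariant under $t^{\otimes d}$ and $X^{\otimes d}$. Choose $\mathbb{R}$-linear complements $V_j=V_{j-1}\oplus U_j$ and put $U_I=U_{i_1}\otimes\dots\otimes U_{i_d}$. Then $V^{\otimes d}$ is the direct sum of all $U_I$, and $V_I$ is the direct sum of the $U_{I'}$ with $I'\le I$ componentwise. A componentwise inequality implies the lexicographic one, so $\mathcal F_J=\bigoplus_{I\le J}U_I$ and $\mathcal F_{<J}=\bigoplus_{I<J}U_I$. The maps $V_J\to\mathcal F_J/\mathcal F_{<J}$ and $V_J\to\bigotimes_kV_{j_k}/V_{j_k-1}\cong E_J$ are both surjective, both commute with the two operators, and both have as kernel the sum of the $U_I\subseteq V_J$ with $I\ne J$. Hence $\mathcal F_J/\mathcal F_{<J}\cong E_J$, with the operators acting as multiplication by $t\otimes\dots\otimes t$ and $X\otimes\dots\otimes X$.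

For $v\ne0$ in $V^{\otimes d}$ let $J$ be minimal with $v\in\mathcal F_J$. Then $v\notin\mathcal F_{<J}$, and we call $v$ positive if its image in $E_J$ is positive. Exactly one of $v,-v$ is positive. If $v,w$ are positive with tuples $J\ge J'$, then the image of $v+w$ in $E_J$ is the image of $v$ plus a positive element or $0$, so $v+w$ is positive. Each operator sends a positive $v$ with tuple $J$ to an element of $\mathcal F_J$ with positive image in $E_J$, hence to a positive element.

\emph{Step 2: a bi-order on $K$.} The $\mathbb{Z}$-basis $t^j[z_i]$ of $A$ is linearly independent over $\mathbb{R}$ in $V=\bigoplus_i\mathbb{R}(t)[z_i]$. The $d$-fold tensors of these elements form a $\mathbb{Z}$-basis of $A^{\otimes_{\mathbb{Z}}d}$ and are linearly independent in $V^{\otimes_{\mathbb{R}}d}$, so $A^{\otimes_{\mathbb{Z}}d}$ embeds in $V^{\otimes_{\mathbb{R}}d}$ and inherits an order. By Lemma~\ref{lem:lcs}, $K$ has a bi-order preserved by $\beta$, which acts on $A$ as $X$, and by conjugation by $x_m$, which acts as $t$. An automorphism preserving a total order has an order-preserving inverse, and $F$ is generated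 by $K$ and $x_m$, so the order on $K$ is invariant under conjugation by all of $F$.

\emph{Step 3: a bi-order on $F$.} Call $f\in F$ positive if $\varepsilon(f)>0$, or if $\varepsilon(f)=0$ and $f$ is positive in $K$. Exactly one of $f,f^{-1}$ is positive for $f\ne1$. A product of positive elements has $\varepsilon>0$ unless both lie in $K$, where Step~2 applies. The set of positive elements is invariant under conjugation by Step~2, and under $\beta$ by Step~2 and $\varepsilon\beta=\varepsilon$.
\end{proof}

\begin{remark}
The condition $\theta(X)>0$ makes the order $\beta$-invariant, and $\theta(t)>0$ makes the order on $K$ invariant under conjugation by $F$. Irreducibility of $q_j$ makes $\theta_j$ injective. The constant field $\mathbb{R}$ is what excludes the phenomenon of Example~\ref{ex:fib}: over $\mathbb{R}(t)$ the polynomial $X^2-X-1$ splits, and its factor with the negative root has no positive branch.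
\end{remark}

\section{Four strands}\label{sec:four}

Put $a=1-t$. In $B_3$,
\begin{equation}\label{eq:Wbeta}
\psi(\sigma_1\sigma_2^{-1})=\begin{pmatrix}a&0&t\\1&0&0\\0&s&1-s\end{pmatrix},\qquad
\psi\big((\sigma_1\sigma_2^{-1})^2\big)=\begin{pmatrix}a^2&1&-a^2\\a&0&t\\s&s-s^2&(1-s)^2\end{pmatrix},
\end{equation}
where the top right entry of the square is $at+t(1-s)=at-a=-a^2$. The first matrix explains the square in the definition of $\beta_m$. It gives $p_{\sigma_1\sigma_2^{-1}}=X^2+(t+s-1)X+1$, and $\hat t+\hat t^{-1}\ge2$ for every positive $\hat t$ in an ordered field, so this polynomial is positive at positive $\hat\lambda$ and $\sigma_1\sigma_2^{-1}$ is not Burau-positive. Squaring the braid squares the roots.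

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Let $\beta=(\sigma_1\sigma_2^{-1})^2\sigma_3$. Its permutation is the product of a $3$-cycle on $\{1,2,3\}$ and $(3\,4)$. A product of two cycles with exactly one common point is a cycle on the union of their supports, here a $4$-cycle.

\emph{The polynomial.} Let $W$ be the second matrix in \eqref{eq:Wbeta}. Use $1-s=-sa$. Right multiplication by $\psi(\sigma_3)$ fixes $e_1,e_2$ and sends $e_3\mapsto ae_3+te_4$, $e_4\mapsto e_3$, so $\psi(\beta)=(W\oplus1)\psi(\sigma_3)$ has rows
\[
(a^2,\,1,\,-a^3,\,-ta^2),\quad(a,\,0,\,ta,\,t^2),\quad(s,\,-s^2a,\,s^2a^3,\,sa^2),\quad(0,\,0,\,1,\,0).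
\]
On $\Lambda^4_0$, in the basis $e_i-e_4$ ($i\le3$), the matrix is obtained by subtracting the fourth row from the others and deleting the fourth row and column:
\[
R=\begin{pmatrix}a^2&1&-a^3-1\\a&0&ta-1\\s&-s^2a&s^2a^3-1\end{pmatrix}.
\]
Its trace is $(a^2-1)+s^2a^3=(t^2-2t)+(s^2-3s+3-t)=:c$. Its principal $2\times2$ minors are
\begin{align*}
-a&=t-1,\\
s^2a^5-a^2+sa^3+s&=-t^3+3t^2-5t+6-3s+s^2,\\
sa^2-s^2a&=t-2+2s-s^2,
\end{align*}
with sum $-t^3+3t^2-3t+3-s=-tc$. The constant term of $p_\beta$ is $t$ by Lemma~\ref{lem:factors}. Therefore
\[
p_\beta=X^3-cX^2-tcX+t,\qquad c=t^2-3t+3-3s+s^2 .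
\]

\emph{Irreducibility over $\mathbb{R}(t)$.} A reducible cubic has a root, which by Lemma~\ref{lem:factors} is $\gamma t^j$ with $\gamma\in\mathbb{R}^*$, $j\in\mathbb{Z}$. At $t=1$ we have $c=-1$ and $p_\beta=X^3+X^2+X+1=(X+1)(X^2+1)$, so $\gamma=-1$. At $t=2$ we have $c=-\frac14$, and $p_\beta(-y)=0$ for $y=2^j$ reads $4y^3-y^2+2y-8=0$. If $y\ge2$, then $y^2(4y-1)\ge28>8$ and the left side is positive. If $0<y\le1$, then $4y^3+2y-8<0$ and it is negative. So there is no such root.

\emph{A positive branch.} At $t=3$ we have $c=\frac{19}9$, so $p_\beta(0)=3>0$ and $p_\beta(1)=4-4c=-\frac{40}9<0$. The cubic then has a root in each of $(-\infty,0)$, $(0,1)$ and $(1,\infty)$, and all three are simple. Let $\lambda_0$ be the root in $(0,1)$. The series $\hat t=3+u$ is a unit of $\mathbb{R}[[u]]$, so $p_\beta(\hat t,X)\in\mathbb{R}[[u]][X]$, and Hensel's lemma gives a root $\hat\lambda$ with constant term $\lambda_0$. Both $\hat t$ and $\hat\lambda$ are positive.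

Thus $\beta$ is Burau-positive, and Theorem~\ref{thm:criterion} applies.
\end{proof}

In the computation of the minors we used $s^2a^5=s^2-5s+10-10t+5t^2-t^3$ and $sa^3=s-3+3t-t^2$; adding $s-a^2$ gives the coefficients $1,-3,6,-5,3,-1$ of $s^2,s,1,t,t^2,t^3$ after collecting $5t^2-t^2-t^2$ and $-10t+3t+2t$.

The irreducibility argument is special to degree three. For more strands we need a closed formula for the polynomial and a way to control factors of every degree.

\section{Braids with a tail}\label{sec:tail}

The braids $\beta_m$ consist of a fixed three-strand braid followed by the tail $\sigma_3\cdots\sigma_{m-1}$. After multiplication by $X-t$, the polynomial of such a braid depends on $m$ only through two exponents.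

\begin{lemma}\label{lem:tail}
Let $w\in B_3$, $m\ge3$, $k=m-2$ and $\beta=w\sigma_3\cdots\sigma_{m-1}\in B_m$. Let $Q$ be the characteristic polynomial of the upper left $2\times2$ block of $W=\psi(w)\in GL_3(\Lambda)$. Then
\[
(X-t)\,p_\beta=X^kG+t^kH,\qquad G=(1-t)p_w+tQ,\qquad H=(X-1)p_w-XQ .
\]
\end{lemma}

\begin{proof}
Let $S=\psi(\sigma_3\cdots\sigma_{m-1})$; its $j$th row is $e_jS$. The first two rows are $e_1,e_2$. For $j\ge4$ the vector $e_j$ is fixed by $\psi(\sigma_i)$ for $i<j-1$, is sent to $e_{j-1}$ by $\psi(\sigma_{j-1})$, and $e_{j-1}$ is fixed by the remaining factors; so the $j$th row is $e_{j-1}$. Applying $e_i\mapsto(1-t)e_i+te_{i+1}$ for $i=3,\dots,m-1$ in turn gives the third row,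
\[
(1-t)\sum_{j=0}^{k-2}t^je_{3+j}+t^{k-1}e_m .
\]
Let $N=X-(W\oplus I_{k-1})S$. Its $j$th row for $j\ge4$ is $Xe_j-e_{j-1}$. Add $X^{-j}$ times column $3+j$ to column $3$, for $j=1,\dots,k-1$. In row $3+i$ ($i\ge1$) the new entry is $-X^{-(i-1)}+X\cdot X^{-i}=0$, so the first three columns vanish below the third row. Their top $3\times3$ part is $X-W\operatorname{diag}(1,1,y)$ with
\[
y=(1-t)\sum_{j=0}^{k-2}(t/X)^j+(t/X)^{k-1},
\]
and the lower right block is triangular with determinant $X^{k-1}$. Hence $(X-1)p_\beta=X^{k-1}\det(X-W\operatorname{diag}(1,1,y))$. This last determinant is an affine function of $y$, equal to $XQ$ at $y=0$ and to $(X-1)p_w$ at $y=1$, so it equals $XQ+yH$. Summing the geometric series,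
\[
(X-t)X^{k-1}y=(1-t)X(X^{k-1}-t^{k-1})+t^{k-1}(X-t)=(1-t)X^k+t^k(X-1).
\]
Therefore
\[
(X-1)(X-t)p_\beta=X^k\big[(X-t)Q+(1-t)H\big]+t^k(X-1)H .
\]
The bracket equals $(1-t)(X-1)p_w+\big(X-t-(1-t)X\big)Q=(X-1)G$, and we divide by $X-1$.
\end{proof}

\section{One cycle on any number of strands}\label{sec:cycle}

\begin{proposition}\label{prop:beta}
For every $m\ge3$ the braid $\beta_m$ is Burau-positive.
\end{proposition}

The plan is as follows. Near $t=0$ the polynomial $p=p_{\beta_m}$ has two positive roots, of orders $2$ and $-2$ in $t$, and $m-3$ further roots that are negative or nonreal. We need not prove that $p$ is irreducible, only that no factor has all its roots among the latter. The constant term of a factor is a monomial, and this ties the behavior of its roots at $t=0$ to their behavior at $t=\infty$. The two together force such a factor to be homogeneous in $t$ and $X$, which is easy to exclude.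

\begin{proof}
\emph{The polynomial.} Let $w=(\sigma_1\sigma_2^{-1})^2$, $k=m-2\ge1$ and $P=(X-t)p$. By \eqref{eq:Wbeta} and Lemma~\ref{lem:factors},
\[
p_w=X^2-TX+1,\quad T=a^2+(1-s)^2-1,\qquad Q=X^2-a^2X-a .
\]
In Lemma~\ref{lem:tail}, the coefficient of $-X$ in $G$ is $a(T+ta)=a(1-t-2s+s^2)$ and the constant term is $a-ta=a^2$. In $H$ the coefficient of $X^2$ is $a^2-T-1$, that of $X$ is $T+1+a$, and the constant term is $-1$. Expanding,
\begin{align*}
G&=X^2-gX+(1-t)^2, & g&=t^2-2t+3-3s+s^2,\\
H&=-(1-s)^2X^2+hX-1, & h&=t^2-3t+3-2s+s^2,
\end{align*}
and
\begin{equation}\label{eq:P}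
P=X^{k+2}-gX^{k+1}+(1-t)^2X^k-t^k(1-s)^2X^2+t^khX-t^k .
\end{equation}

\emph{Roots near $t=0$.} The lowest-order terms in $t$ of the six coefficients in \eqref{eq:P} are $1$, $-t^{-2}$, $1$, $-t^{k-2}$, $t^{k-2}$, $-t^k$. A root of order $j$ requires two of the six terms to have the same, minimal, order after the substitution $X=t^jY$, and this happens for $j=2,1,-2$. The table lists the orders in $t$ of the six terms after the substitution and after multiplication by a normalizing factor. The terms of order $0$ give the reduction at $t=0$. The computation is term by term, so it is valid also for small $k$, when some powers of $X$ coincide.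
\[
\begin{array}{c|c|cccccc|c}
X&\text{factor}&1&2&3&4&5&6&\text{reduction}\\\hline
t^2Y&t^{-k}&k+4&k&k&2&0&0&Y-1\\
tY&t^{1-k}&3&0&1&1&0&1&Y-Y^{k+1}\\
t^{-2}Y&t^{2k+4}&0&0&4&3k-2&3k&3k+4&Y^{k+2}-Y^{k+1}
\end{array}
\]
The nonzero roots of the reductions are simple. By Hensel's lemma $P$ has roots
\[
\lambda_+=t^2(1+\cdots),\quad\lambda_-=t^{-2}(1+\cdots)\ \text{ in }\mathbb{R}((t)),\qquad \nu_\zeta=\zeta t(1+\cdots)\ \text{ in }\mathbb{C}((t))\quad(\zeta^k=1).
\]
These are $k+2$ distinct roots, hence all roots of $P$. The root $X=t$ must be $\nu_1$, so the roots of $p$ are $\lambda_+$, $\lambda_-$ and the $\nu_\zeta$ with $\zeta\ne1$.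

\emph{Roots near $t=\infty$.} Exchanging $t$ and $s$ exchanges $g$ and $h$. Hence $H(t,X)=-X^2G(s,X^{-1})$ and $G(t,X)=-X^2H(s,X^{-1})$, and so
\[
P(t,X)=-t^kX^{k+2}P(s,X^{-1}).
\]
If $\lambda(t)\in\mathbb{C}((t))$ is a root of $P$, then $1/\lambda(s)\in\mathbb{C}((s))$ is also a root of $P$, now viewed over $\mathbb{R}(t)\subset\mathbb{C}((s))$. Call the negative of the order in $s$ the \emph{degree}; on Laurent polynomials it is the degree in $t$. The roots of $P$ in $\mathbb{C}((s))$ have degrees $2$, $-2$, and $1$ ($k$ times). Removing $X=t$, the roots of $p$ have degrees $2$, $-2$, and $1$ ($k-1$ times).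

\emph{Every irreducible factor has the root $\lambda_+$ or $\lambda_-$.} Let $q$ be a monic irreducible factor of $p$ over $\mathbb{R}(t)$, of degree $r$ in $X$, and suppose that it has neither root. By Lemma~\ref{lem:factors}, $q\in\mathbb{R}[t^{\pm1}][X]$ and $q(0)$ is a monomial. All roots of $q$ in $\mathbb{C}((t))$ have order $1$, so $q(0)$ is a constant multiple of $t^r$. Let $\epsilon_+,\epsilon_-\in\{0,1\}$ be the numbers of roots of $q$ in $\mathbb{C}((s))$ of degree $2$ and $-2$. Adding the degrees of the roots gives
\[
r=(r-\epsilon_+-\epsilon_-)+2\epsilon_+-2\epsilon_-,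
\]
so $\epsilon_+=3\epsilon_-$ and $\epsilon_+=\epsilon_-=0$. The coefficient of $X^{r-i}$ in $q$ is, up to sign, the $i$th elementary symmetric function of the roots. It is a Laurent polynomial of order at least $i$ at $t=0$ and of degree at most $i$, hence equal to $c_it^i$ with $c_i\in\mathbb{R}$. Thus $q=t^r\tilde q(X/t)$ with $\tilde q\in\mathbb{R}[Y]$ monic, and $q$ has a root $\gamma t$ with $\gamma\in\mathbb{C}$. This root is one of the $\nu_\zeta$ with $\zeta\ne1$, so $\gamma^k=1$ and $\gamma\ne1$. Then $0=P(\gamma t)=t^k\big(G(\gamma t)+H(\gamma t)\big)$. But $G+H=(2s-s^2)X^2+(s-t)X+t^2-2t$, so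
\[
G(\gamma t)+H(\gamma t)=(2t-1)\gamma^2+(1-t^2)\gamma+t^2-2t ,
\]
and the coefficient of $t^2$ is $1-\gamma\ne0$. This is a contradiction.

Hence $q$ has the positive branch $\hat t=u$, $\hat\lambda=\lambda_\pm(u)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cycle}]
The permutation of $\beta_m$ is the product of a $3$-cycle on $\{1,2,3\}$ and a cycle on $\{3,\dots,m\}$, which have only the point $3$ in common; it is an $m$-cycle. The braid is order-preserving by Proposition~\ref{prop:beta} and Theorem~\ref{thm:criterion}. For $m=1$ the trivial braid is order-preserving with one cycle, and $m=2$ is excluded by Proposition~\ref{prop:two}.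
\end{proof}

For even $m$ the number $k$ is even, and $\nu_{-1}=-t(1+\cdots)$ is a negative root of $p_{\beta_m}$, as the sign of the determinant in Section~\ref{sub:guess} requires. It does no harm because it shares its irreducible factor with $\lambda_+$ or $\lambda_-$.

\section{All permutations}\label{sec:perm}

To realize an arbitrary cycle type we place braids side by side. For $\beta\in B_m$ and $\gamma\in B_{m'}$, the \emph{juxtaposition} $\beta\sqcup\gamma\in B_{m+m'}$ is the product of $\beta$ with the image of $\gamma$ under $\sigma_j\mapsto\sigma_{m+j}$. Its cycle type is the union of the two cycle types. Burau-positivity, unlike a bare choice of order, is easy to carry through this operation.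

\begin{lemma}\label{lem:closure}
The one-strand braid is Burau-positive. Juxtapositions and positive powers of Burau-positive braids are Burau-positive.
\end{lemma}

\begin{proof}
For the one-strand braid $p=1$, and there is no condition. Since $\psi(\beta\sqcup\gamma)=\psi(\beta)\oplus\psi(\gamma)$, we have $p_{\beta\sqcup\gamma}=(X-1)p_\beta p_\gamma$, and the new factor $X-1$ has the positive branch $\hat t=1+u$, $\hat\lambda=1$.

Let $\beta$ be Burau-positive and $j\ge1$, and take $V$, $E_i$, $\theta_i$ as in Section~\ref{sec:criterion}. The braid $\beta^j$ preserves the composition series and acts on $E_i$ as multiplication by $\xi_i=X^j$. The characteristic polynomial over $\mathbb{R}(t)$ of multiplication by $\xi_i$ on the field $E_i$ is a power of the minimal polynomial of $\xi_i$, and $p_{\beta^j}$ is the product of these characteristic polynomials. So each monic irreducible factor of $p_{\beta^j}$ is the minimal polynomial of some $\xi_i$, and the restriction of $\theta_i$ to $\mathbb{R}(t)(\xi_i)$ is a positive branch, because $\theta_i(\xi_i)=\theta_i(X)^j>0$.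
\end{proof}

Cycles of length $2$ are the only difficulty, since $B_2$ offers no building block. Two or more of them can be obtained from a power of a longer cycle. A single one must be produced together with another cycle, and for this we attach a tail to the braid of Example~\ref{ex:delta3}.

\begin{proposition}\label{prop:delta}
For $m\ge3$ the braid $\delta_m=\sigma_1^{-1}\sigma_2^2\sigma_3\cdots\sigma_{m-1}$ is Burau-positive, and its permutation has cycle type $(2,m-2)$.
\end{proposition}

\begin{proof}
The permutation is $(1\,2)$ times a cycle on $\{3,\dots,m\}$. Let $k=m-2$, $w=\delta_3$, $p=p_{\delta_m}$ and $P=(X-t)p$. From Example~\ref{ex:delta3} and \eqref{eq:Wdelta},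
\[
p_w=X^2-(b-s)X-t,\qquad Q=X^2-(1-s)bX-sb .
\]
In Lemma~\ref{lem:tail}, using $t(1-s)=-a$ and $sb=s-1+t$, the coefficient of $-X$ in $G$ is $a(b-s)-ab=1-s$, and the constant term is $-ta-b=-1$. In $H$ the coefficient of $X^2$ is $-(b-s)-1+(1-s)b=-t$, that of $X$ is $b-s-t+sb=t^2-t$, and the constant term is $t$. Thus
\[
G=X^2-(1-s)X-1,\qquad H=-tX^2+(t^2-t)X+t,
\]
\[
P=X^{k+2}+(s-1)X^{k+1}-X^k-t^{k+1}X^2+t^{k+1}(t-1)X+t^{k+1}.
\]

\emph{The roots.} Balancing $-X^k$ against $t^{k+1}$ gives roots of order $(k+1)/k$ in $t$, so we adjoin a $k$th root of $t$. Put $t=u^k$ and $X=u^{k+1}Y$. In $u^{-k(k+1)}P$ the six terms have orders $2k+2$, $1$, $0$, $2k+2$, $k+1$, $0$ in $u$, and the reduction is $1-Y^k$. By Hensel's lemma there are roots $\lambda_\zeta=\zeta u^{k+1}(1+\cdots)\in\mathbb{C}((u))$ for $\zeta^k=1$, and $\lambda_1$ lies in $\mathbb{R}((u))$ and is positive. Next put $X=sY$. In $t^{k+2}P$ the six terms have orders $0$, $0$, $2$, $2k+1$, $2k+2$, $2k+3$ in $t$, and the reduction is $Y^{k+1}(Y+1)$. This gives a root $\rho=-s(1+\cdots)\in\mathbb{R}((t))$. The $\lambda_\zeta$, the root $t$ and $\rho$ have orders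 $k+1$, $k$ and $-k$ in $u$, so they are $k+2$ distinct roots of $P$, and the roots of $p$ are $\rho$ and the $\lambda_\zeta$.

\emph{The factors.} Let $q$ be a monic irreducible factor of $p$ over $\mathbb{R}(t)$. For $\eta^k=1$ the automorphism $u\mapsto\eta u$ of $\mathbb{C}((u))$ fixes $\mathbb{C}((t))$, so it permutes the roots of $q$. It sends $\lambda_\zeta$ to a root of $p$ with lowest term $\zeta\eta^{k+1}u^{k+1}=\zeta\eta u^{k+1}$, that is, to $\lambda_{\zeta\eta}$. So if $q$ has some $\lambda_\zeta$ as a root, it has the root $\lambda_1$ and the positive branch $\hat t=u^k$, $\hat\lambda=\lambda_1$. Otherwise $q=X-\rho$ with $\rho\in\mathbb{R}(t)$. Then $\rho$ is a monomial by Lemma~\ref{lem:factors}, so $\rho=-s$. But $G(-s)=s^2+(1-s)s-1=s-1$ and $H(-s)=-s-(t-1)+t=1-s$, so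
\[
P(-s)=(s-1)\big((-s)^k-t^k\big)\ne0,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perm}]
The pair $(2,(1\,2))$ is excluded by Proposition~\ref{prop:two}. Let $(m,\pi)$ be any other pair. If $\beta$ preserves a bi-order, then a conjugate of $\beta$ in $B_m$ preserves the image of that bi-order under the conjugating automorphism. Since $B_m\to S_m$ is onto and permutations of the same cycle type are conjugate, it suffices to find an order-preserving braid with the cycle type of $\pi$. A cycle of length $c\ne2$ is realized by a Burau-positive braid on $c$ strands: the one-strand braid if $c=1$, and $\beta_c$ if $c\ge3$ (Proposition~\ref{prop:beta}). Let $j$ be the number of cycles of length $2$ in $\pi$.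
\begin{itemize}
\item If $j=0$, juxtapose the braids for the individual cycles.
\item If $j\ge2$, realize the cycles of length $2$ by $\beta_{2j}^{\,j}$. The $j$th power of a $2j$-cycle is a product of $j$ disjoint transpositions. Juxtapose with the braids for the other cycles.
\item If $j=1$, then $m\ge3$, so $\pi$ has another cycle, of length $c\ne2$. Realize these two cycles by $\delta_{c+2}$, which has type $(2,c)$ by Proposition~\ref{prop:delta}, and juxtapose with the braids for the other cycles.
\end{itemize}
In each case the braid is Burau-positive by Lemma~\ref{lem:closure}, hence order-preserving by Theorem~\ref{thm:criterion}.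
\end{proof}

\begin{thebibliography}{9}

\bibitem{JL}
Jonathan Johnson and Khanh Le, \emph{Order-Preserving outer automorphisms of free and surface groups}, arXiv:2501.18847 (2025).

\bibitem{MKS}
Magnus, Karrass and Solitar, \emph{Combinatorial Group Theory}.

\end{thebibliography}
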